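# The middle level of a great-circle arrangement, averaged over the pole, is linear

## A graph drawn on the sphere from every direction

Take $n\ge 3$ lines through the origin of $\mathbb R^3$, no three in a plane. They pierce $\mathbb S^2$ in $2n$ points
$$P=\{\pm p_1,\dots,\pm p_n\}.$$
Choose a direction $x\in\mathbb S^2$ orthogonal to none of the $p_i$, and keep the half of $P$ that it sees, namely $\{p\in P: p\cdot x>0\}$, which has one point from each antipodal pair. Fix an integer $k$. Join two kept points by a geodesic arc if the great circle through them has exactly $k$ kept points strictly on one of its sides. This is a graph drawn on the sphere. When $x$ moves, the kept half changes and the graph changes, but it is always drawn with vertices in the same set $P$, and one arc may be drawn from many directions $x$.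

The proof below lays the graphs of many directions on top of each other and counts two things: how often arcs cross, including arcs drawn from different directions, and how often the same arc is repeated.

The purpose is a question about arrangements. Let $C_i$ be the great-circle with normal $p_i$. The circles $C_1,\dots,C_n$ cut the sphere into cells. Choose one cell uniformly at random, call it the south pole, and say that a vertex of the arrangement lies on the middle level if half of the circles not through it, rounded down, separate it from the south pole. How large is the middle level on average? In particular, is there a family of arrangements for which the average is superlinear in $n$? This is asked in Man-Kwun Chiu, Stefan Felsner, Manfred Scheucher, Patrick Schnider, Raphael Steiner and Pavel Valtr, "On the Average Complexity of the $k$-Level", arXiv:1911.02408 (2019). For simple arrangements of great-circles the answer is no.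

## Arrangements, levels and the two theorems

**Definition (arrangement).** A *simple arrangement* $\mathcal C$ consists of $n$ great-circles $C_1,\dots,C_n$ on $\mathbb S^2$, no three through a common point. Let $\pm p_i$ be the unit normals of $C_i$. Simplicity says that any three of the $p_i$ are linearly independent. Throughout, $n\ge3$.

Let $V$ be the set of vertices. Two circles meet in two antipodal points, so $|V|=n(n-1)$. Every vertex has degree $4$, so there are $2|V|$ edges, and Euler's formula gives $|V|+2=n(n-1)+2$ cells.

**Definition (distances and levels).** For a cell $c$ and $v\in V$, let $d(c,v)$ be the number of circles that do not pass through $v$ and separate $v$ from $c$. The *$k$-level* from $c$ is $L_k(c)=\{v\in V: d(c,v)=k\}$. The *middle level* is the one with $k=\lfloor (n-2)/2\rfloor$. For $u,v\in V$, let $d(u,v)$ be the number of circles that contain neither $u$ nor $v$ and have $u,v$ on different sides. Put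
$$\deg_k(u)=|\{v\in V:d(u,v)=k\}|,\qquad J_k=\sum_{u\in V}\deg_k(u).$$

Clearly $d(u,v)=d(v,u)$. A circle not through $v$ separates a cell $c$ from exactly one of $v,-v$, so $d(c,v)+d(c,-v)=n-2$ and
$$L_{n-2-k}(c)=-L_k(c).$$

Here $C,C_1,C_2,\dots$ are absolute constants, and $C$ may change from one occurrence to the next. Expectation and probability are over a uniformly random cell $c$, until we sample circles in the second half of the notes.

**Theorem 1.** For every simple arrangement of $n\ge 3$ great-circles and every $k$,
$$J_k\le Cn^3\qquad\text{and}\qquad \mathbb E|L_k(c)|\le Cn .$$
In particular the expected size of the middle level is $O(n)$. Moreover $\Pr(|L_k(c)|\ge\lambda n)\le C/\lambda^2$ for all $\lambda>0$, hence $\mathbb E|L_k(c)|^a\le C_a n^a$ for each exponent $0<a<2$.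

**Theorem 2.** Let $0\le k\le n-2$ and $\kappa=\min(k,n-2-k)+1$. Then $|L_k(c)|\ge2\kappa$ for every cell $c$, and $\mathbb E|L_k(c)|\le C\kappa$. So $\mathbb E|L_k(c)|=\Theta(\kappa)$, and for the middle level it is $\Theta(n)$.

Theorem 1 answers the question: no family with superlinear average exists. Theorem 2 gives the order of every level and improves the known bound $O((k+1)^2)$ for the average. Both theorems are about great-circles; nothing is claimed for pseudocircles.

One more known fact sets the difficulty. In a Euclidean arrangement of lines, none vertical, the $k$-level is the set of vertices with exactly $k$ lines below them. A central projection taking the south pole to the cell below all lines turns the $k$-level of $\mathcal C$ into the union of the $k$-level and the $(n-k-2)$-level of the lines. Recursive constructions (Edelsbrunner–Welzl; Erdős–Lovász–Simmons–Straus) show that, counted from the cell below all lines, the $(n/2-s)$-level of $n$ lines can have size $\Omega(n\log n)$ for any fixed $s$. So one should not try to prove a linear bound pole by pole: the averaging has to enter.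

## Three circles, four circles, and level zero

**Level zero.** We have $d(c,v)=0$ exactly when $v$ is a corner of $c$. If $v$ is a corner, no circle missing $v$ separates it from $c$. Conversely, if $d(c,v)=0$, move from $v$ a little into the one of the four sectors at $v$ that lies on the same side of the two circles through $v$ as $c$ does. The new point lies on the same side as $c$ of every circle, so it is in $c$, and $v$ is a corner. Each vertex is a corner of four cells, so
$$\mathbb E|L_0(c)|=\frac{4n(n-1)}{n(n-1)+2}<4 .$$

**Three circles.** For the three coordinate planes there are $6$ vertices $\pm e_i$ and $8$ triangular cells. From each cell three vertices have distance $0$ and the other three, their antipodes, have distance $1$. The middle level is $k=0$ and has size $3$ from every cell. Between vertices, $d(e_1,e_2)=0$, since each of the three circles contains one of the two points, and $d(e_1,-e_1)=1$.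

**Four circles.** Take normals (not normalized) $p_1=(1,1,1)$, $p_2=(1,-1,-1)$, $p_3=(-1,1,-1)$, $p_4=(-1,-1,1)$. The vertices, given up to scaling, are the $12$ points with one coordinate $0$ and two coordinates $\pm1$. The arrangement is the radial picture of a cuboctahedron, with $8$ triangular and $6$ quadrangular cells. The middle level is $k=1$. Since $L_0(c)$ is the set of corners and $L_2(c)=-L_0(c)$, we get $|L_1(c)|=12-2\deg(c)$, where $\deg(c)$ is the number of corners. This is $6$ for triangles and $4$ for quadrangles, so
$$\mathbb E|L_1(c)|=\frac{8\cdot6+6\cdot4}{14}=\frac{36}{7}.$$
Here $\kappa=2$, so the bound $2\kappa=4$ of Theorem 2 is attained by the quadrangles.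

## The arcs dual to a level

We now set up precisely the graph from the opening.

For $p,q\in P$ with $q\neq\pm p$, let $[p,q]$ be the geodesic arc of length $<\pi$ between them. If $v\in C_i\cap C_j$, the great circle $v^\perp$ contains $\pm p_i,\pm p_j$ and no other point of $P$, by independence of triples. These four points cut it into four such arcs. The following facts will be used constantly.

* No arc contains a point of $P$ in its interior. Two distinct arcs on one great circle have disjoint interiors.
* Two arcs on different great circles share at most one point: the two great circles meet in an antipodal pair, and an arc of length $<\pi$ contains at most one point of such a pair. In particular, arcs with a common endpoint have no common interior point.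

**Definition (crossing).** Two arcs *cross* if they share a point interior to both. By the facts above, crossing arcs lie on different great circles, cross transversally, and have four distinct endpoints.

**Definition (the graph of a pole).** For a cell $c$ and $x\in c$ let $P_c=\{p\in P:p\cdot x>0\}$. It depends only on $c$ and has one point from each pair $\pm p_i$. Let $H_x=\{y\in\mathbb S^2:x\cdot y>0\}$. For $v\in V$ let $a_c(v)$ be the arc joining the two points of $P_c\cap v^\perp$; it lies in $H_x$. Put $\Gamma_j(c)=\{a_c(v):d(c,v)=j\}$.

A circle $C_i$ separates $x$ from $v$ exactly when $p_i\cdot x$ and $p_i\cdot v$ are nonzero with opposite signs, so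
$$d(c,v)=\#\{p\in P_c:p\cdot v<0\}.$$
Also $a_c(v)=a_c(-v)$, and an arc determines its great circle $v^\perp$, hence determines $\pm v$.

**Example.** Continue with four circles. For the quadrangular cell $c\ni e_3$, the set $P_c$ projects to the plane $z=1$ as the four corners $(\pm1,\pm1)$ of a square. Then $\Gamma_0(c)=\Gamma_2(c)$ consists of the four sides, and $\Gamma_1(c)$ of the two diagonals. Each diagonal stands for a pair $\pm v$, which gives $|L_1(c)|=4$. For the triangular cell around $(1,1,1)$, $P_c$ projects to a triangle with one point inside, and $\Gamma_1(c)$ consists of the three segments from the inner point to the corners, giving $|L_1(c)|=6$.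

## Replacing poles by vertices

The purpose of this step is to create a symmetry. A pole is a cell and a member of a level is a vertex; if poles are vertices too, the two roles can be exchanged.

We use one picture of cells throughout. Write a cell as $\{y:\varepsilon_ip_i\cdot y>0\ \text{for all } i\}$ with signs $\varepsilon_i=\pm1$. Its closure is $\{y:\varepsilon_ip_i\cdot y\ge0\text{ for all }i\}$. With $z=\sum\varepsilon_ip_i$, every $y$ in the closed cell has $z\cdot y\ge0$, and equality would force $p_i\cdot y=0$ for all $i$, which is impossible. So the closed cell lies in an open hemisphere, and central projection of that hemisphere makes it a bounded convex polygon with nonempty interior. It meets each circle in the empty set, one corner or one edge. Every vertex of the arrangement lying in the closed cell is a corner: near the vertex the two circles cut out four sectors, different sectors are separated by a circle, and the cell fills exactly one of them. In particular each vertex is a corner of exactly four cells. All this holds for any simple arrangement of at least three great-circles.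

Let $u$ be a corner of $c$. Every circle not through $u$ has $c$ and $u$ on the same side, so among circles not through $u$ those counted by $d(c,v)$ and by $d(u,v)$ are the same. Only two circles pass through $u$. Hence
$$d(u,v)\le d(c,v)\le d(u,v)+2. \tag{1}$$

For instance, with four circles, $u=(0,1,1)$ is a corner of $c\ni e_3$. For $v=(1,0,-1)$ only $C_2$ is counted, so $d(u,v)=1$, while $d(c,v)=2$: the circle $C_4$ passes through $u$ and separates $c$ from $v$.

Choose a corner $u(c)$ for each cell $c$. Each vertex is chosen at most four times. By (1), $|L_k(c)|\le\sum_{i=0}^2\deg_{k-i}(u(c))$, and summing over cells,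
$$\#\{(c,v):d(c,v)=k\}\le4(J_k+J_{k-1}+J_{k-2}). \tag{2}$$
So bounds on $J_k$ are all we need. Note that $J_k=0$ unless $0\le k\le n-2$.

## Convex chains and the crossing lemma

The next lemma is the planar part of Dey's convex/concave chain argument. It is for bounding crossings: a convex and a concave curve cross at most twice.

**Lemma 1 (chains).** Let $Q\subset\mathbb R^2$ be $n$ points, no three collinear, with distinct abscissas. Let $E_m$ be the set of segments $pq$, $p,q\in Q$, whose line has exactly $m$ points of $Q$ strictly below it. Then $E_m$ can be partitioned into at most $n$ convex chains (paths with increasing abscissas and increasing slopes), and also into at most $n$ concave chains.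

*Proof.* Fix $p\in Q$, rotate a line through $p$ from slope $-\infty$ to $+\infty$, and let $b$ be the number of points strictly below it. The line passes the other points one at a time. When it passes a point $q$ to the right of $p$, that point goes from above to below and $b$ increases by one; here $pq\in E_m$ exactly if $b$ goes from $m$ to $m+1$. Call such an edge *outgoing* at $p$. When it passes a point $q$ to the left of $p$, that point goes from below to above and $b$ decreases by one; here $pq\in E_m$ exactly if $b$ goes from $m+1$ to $m$. Call such an edge *incoming* at $p$. Since $b$ changes by $\pm1$ each time, transitions $m\to m+1$ and $m+1\to m$ alternate. So, in order of slope, outgoing and incoming edges of $E_m$ at $p$ alternate.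

At each $p$, match every incoming edge with its immediate successor in slope order among the $E_m$-edges at $p$, if there is one. The successor is outgoing. An outgoing edge remains unmatched only if it has no predecessor, so at most one outgoing edge at $p$ is unmatched. Linking matched edges at all points partitions $E_m$ into paths that run left to right with increasing slopes. Each path starts with an edge that is unmatched as an outgoing edge at its left endpoint, and each point supplies at most one such edge. So there are at most $n$ paths. For concave chains, match every incoming edge with its immediate predecessor; now only the outgoing edge of largest slope can be unmatched. $\square$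

The next lemma converts a bound on crossings into a bound on edges. Multiplicities are allowed because arcs will repeat.

**Lemma 2 (crossing lemma with multiplicities).** Let each arc $\alpha=[p,q]$, $p,q\in P$, have an integer multiplicity $0\le\mu(\alpha)\le\hat M$, where $\hat M>0$. Put $E=\sum\mu(\alpha)$ and let $X=\sum\mu(\alpha)\mu(\beta)$ over unordered crossing pairs $\{\alpha,\beta\}$. With $N=|P|=2n$, either $E\le4N\hat M$ or $E^3\le64N^2\hat MX$.

*Proof.* First, any set of $e$ arcs with endpoints in a set of $N'$ points of $P$ has at least $e-3N'$ crossing pairs. Indeed, delete one arc from each crossing pair. By the facts about arcs, what remains is a plane simple graph, which has at most $3N'$ edges.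

Now keep each point of $P$ with probability $\eta$ and each arc with probability $\mu(\alpha)/\hat M$, all independently, and consider the kept arcs with both endpoints kept. Crossing arcs have four distinct endpoints, so taking expectations in the inequality above gives
$$\eta^4\frac{X}{\hat M^2}\ \ge\ \eta^2\frac{E}{\hat M}-3\eta N .$$
If $E\ge4N\hat M$, put $\eta=4N\hat M/E\le1$. Then $\eta^2E/\hat M=4\eta N$, the right side is $\eta N$, and $X\ge\hat M^2N/\eta^3=E^3/(64N^2\hat M)$. $\square$

## Where one pole at a time stops

Here is the first thing to try. Fix one cell $c$ and project $P_c$ from $H_x$ to the plane with coordinates chosen so that abscissas are distinct. An arc $a_c(v)$ with $d(c,v)=k$ becomes a segment with $k$ points on one side and $n-2-k$ on the other, so it lies in $E_k\cup E_{n-2-k}$. By Lemma 1 these segments are covered by at most $2n$ convex chains and also by at most $2n$ concave chains. Every crossing pair has one edge on a convex chain and the other on a concave chain, and such chains cross at most twice. So there are at most $8n^2$ crossing pairs, and Lemma 2 with $\hat M=1$ gives $|\Gamma_k(c)|=O(n^{4/3})$, hence $|L_k(c)|\le2|\Gamma_k(c)|=O(n^{4/3})$ for every cell.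

The argument has no more to give: with about $n$ points and $n^2$ crossings, the crossing lemma permits $n^{4/3}$ edges. Averaging has not been used at all, since every pole got the same bound.

To use the average, superimpose the graphs of many poles. Two things are then unclear. The first is how many crossings occur between graphs of different poles; "convex" was meant in the chart of one pole, and the other pole has another chart. The second is how often an arc is repeated. The two answers are the two ideas of the proof.

## Crossings between the graphs of two poles

The idea is to choose the two charts with a common vertical direction. Let $x\in c$, $x'\in c'$, and let $w$ be orthogonal to both. In charts whose vertical lines are the great circles through $w$, the change of chart is $(s,t)\mapsto(1/s,t/s)$, and this keeps convex graphs convex where $s>0$.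

**Lemma 3 (crossings for two poles).** For any cells $c,c'$ (possibly equal or antipodal) and any $j,j'$, at most $8n^2$ pairs $(\alpha,\beta)\in\Gamma_j(c)\times\Gamma_{j'}(c')$ cross.

*Proof.*

**Step 1: compatible charts.** Choose $x\in c$ and then $x'\in c'$ with $\det(x,x',v)\ne0$ for all $v\in V$. This is possible: $x\neq\pm v$ because $x$ lies in an open cell, so each $v$ forbids only one great circle for $x'$, and $c'$ is open. Then $x,x'$ are independent. Let $w$ be the unit vector in direction $x\times x'$; thus $w\cdot v\ne0$ for all $v\in V$. Use the coordinates
$$s=\frac{x'\cdot y}{x\cdot y},\quad t=\frac{w\cdot y}{x\cdot y}\quad\text{on }H_x,\qquad\qquad s'=\frac{x\cdot y}{x'\cdot y},\quad t'=\frac{w\cdot y}{x'\cdot y}\quad\text{on }H_{x'}.$$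
Let $\tilde x,\tilde x'\in\mathrm{span}(x,x')$ be dual to $x,x'$, that is, $x\cdot\tilde x=x'\cdot\tilde x'=1$ and $x\cdot\tilde x'=x'\cdot\tilde x=0$. Since $w$ is a unit vector orthogonal to $x,x'$, for $y\in H_x$ we have
$$\frac{y}{x\cdot y}=\tilde x+s\,\tilde x'+t\,w. \tag{3}$$
So $(s,t)$ is a central projection: great circles become lines and arcs in $H_x$ become segments. A vertical line $s=\text{const}$ comes from a great circle $\{x'\cdot y=s\,x\cdot y\}$, which contains $w$. The same holds for $(s',t')$ with $x,x'$ exchanged. On $H_x\cap H_{x'}$ we have $s>0$ and $(s',t')=(1/s,t/s)$.

**Step 2: the graphs are covered by chains.** In the chart of $x$, the set $P_c$ becomes $n$ points, no three collinear. Two of them with equal abscissa would lie on a great circle through $w$; that great circle is $v^\perp$ for some $v\in V$, and $w\cdot v\neq0$. So abscissas are distinct. By (3), the condition $v\cdot y<0$ reads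
$$v\cdot\tilde x+s\,(v\cdot\tilde x')+t\,(v\cdot w)<0,$$
which is the region below the line of $v^\perp$ if $v\cdot w>0$, and above it if $v\cdot w<0$. If $d(c,v)=j$, exactly $j$ points of $P_c$ satisfy $p\cdot v<0$, two lie on the line, and $n-2-j$ satisfy $p\cdot v>0$. So $a_c(v)$ becomes a segment of $E_j\cup E_{n-2-j}$. By Lemma 1, $\Gamma_j(c)$ is covered by at most $2n$ pairwise edge-disjoint convex chains in the chart of $x$. In the same way, $\Gamma_{j'}(c')$ is covered by at most $2n$ pairwise edge-disjoint concave chains in the chart of $x'$.

**Step 3: convexity survives the change of chart.** A convex chain in the chart of $x$ is a graph $t=g(s)$ over an interval, where $g$ is a maximum of finitely many affine functions. Its part in $s>0$ becomes $t'=s'g(1/s')$. An affine function $a+bs$ becomes $s'(a+b/s')=as'+b$, again affine, and multiplication by $s'>0$ respects maxima. So $s'g(1/s')$ is a maximum of affine functions on an interval, hence convex. (For example, $g(s)=|s-1|$ becomes $|1-s'|$.)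

**Step 4: a convex and a concave chain.** Let $t'=g'(s')$ be a concave chain in the chart of $x'$. On the common interval in $s'>0$ the function $h(s')=s'g(1/s')-g'(s')$ is convex. Suppose an edge $\alpha$ of the first chain and an edge $\beta$ of the second cross at $z$. Then $z\in H_x\cap H_{x'}$, because $\alpha\subset H_x$ and $\beta\subset H_{x'}$. The point $z$ is interior to both edges, which lie on different non-vertical lines, so near $s'(z)$ both functions are affine with different slopes, and $h$ has a sign-changing zero at $s'(z)$. The value $s'(z)$, being interior to the ranges of $\alpha$ and $\beta$, determines both edges, so different crossing pairs give different zeros. A convex function has at most two sign-changing zeros: if $h(s_1)=h(s_3)=0$ and $s_1<s_2<s_3$, then $h\le0$ on $[s_1,s_3]$, so $h$ does not change sign at $s_2$. Hence each pair of chains has at most $2$ crossing pairs of edges, and in total there are at most $2\cdot2n\cdot2n=8n^2$. $\square$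

## Repetition of arcs is degree: an incidence bound

Fix $k$. Write $u\sim v$ if $d(u,v)=k$, a symmetric relation on $V$, and $\deg=\deg_k$. For $A,B\subset V$ put
$$I(A,B)=\#\{(u,v)\in A\times B:u\sim v\}=I(B,A).$$
Let the vertices $u\in A$ act as poles and the vertices $v\in B$ be represented by arcs. The arc of $\pm v$ is then repeated at most as often as $v$ and $-v$ have neighbors in $A$. This answers the second question above: multiplicity is degree.

**Lemma 4.** If every $v\in B$ has at most $M$ neighbors in $A$, then
$$I(A,B)\le53\,n^{4/3}M^{1/3}|A|^{2/3}+16\,nM.$$

*Proof.* If $M<1$ there are no neighbors and $I(A,B)=0$, so let $M\ge1$. For each $u\in A$ fix a cell $c(u)$ with corner $u$. For an arc $\alpha$ and $u\in A$ let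
$$\mu_u(\alpha)=\#\{v\in B:u\sim v,\ a_{c(u)}(v)=\alpha\},\qquad\mu(\alpha)=\sum_{u\in A}\mu_u(\alpha).$$
Every pair counted in $I(A,B)$ gives exactly one arc, so $\sum_\alpha\mu(\alpha)=I(A,B)$. An arc determines $\pm v$, so $\mu_u(\alpha)\le2$ and $\mu(\alpha)\le2M$. If $u\sim v$, then by (1) $d(c(u),v)\in\{k,k+1,k+2\}$, so $\mu_u$ is supported on $\Gamma_k\cup\Gamma_{k+1}\cup\Gamma_{k+2}$ of $c(u)$.

For an ordered pair $(u,u')\in A^2$ there are $9$ pairs of indices, so by Lemma 3 at most $9\cdot8n^2$ crossing pairs $(\alpha,\beta)$ with $\mu_u(\alpha)\mu_{u'}(\beta)\neq0$, each contributing at most $4$. Hence $X\le4\cdot9\cdot8n^2|A|^2=288n^2|A|^2$. Lemma 2 with $\hat M=2M$ and $N=2n$ gives either $I(A,B)\le16nM$, or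
$$I(A,B)^3\le64\cdot4n^2\cdot2M\cdot288n^2|A|^2=147456\,n^4M|A|^2\le53^3n^4M|A|^2.\qquad\square$$

With $A=\{u\}$, $B=V$, $M=1$ we recover the bound for a single pole:
$$\deg(u)\le53n^{4/3}+16n\le\Delta:=69\,n^{4/3}\qquad\text{for all }u\in V. \tag{4}$$

Now apply Lemma 4 once to everything: $A=B=V$ and $M=\Delta$. Since $|V|\le n^2$, it gives $J_k\le C n^{4/3}\cdot n^{4/9}\cdot n^{4/3}=Cn^{28/9}$ (the other term is smaller), that is, an average level of $O(n^{10/9})$. This beats $n^{4/3}$ but is not linear. It loses because a single $M$ charges every arc with the largest possible multiplicity $\Delta$, whereas vertices of such large degree should be rare. If $M=Cn$ were allowed, the same line would give $J_k\le Cn^3$.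

## Degree classes, with the roles chosen by degree: proof of Theorem 1

Split $V$ by degree. Between a class of higher degree and one of lower degree, let the higher class be the poles and the lower class the arcs. This exchange is allowed because $\sim$ is symmetric, and it makes the multiplicity the smaller of the two degrees.

Let $V_0=\{u:\deg(u)<2n\}$ and $V_i=\{u:2^in\le\deg(u)<2^{i+1}n\}$ for $i\ge1$, and $v_i=|V_i|$. Let $i_{\max}$ be the largest $i$ with $V_i\ne\emptyset$, or $0$ if only $V_0\neq\emptyset$. If $i_{\max}\ge1$, then (4) gives $2^{i_{\max}}n\le\Delta$. Put
$$S=\max_{0\le i\le i_{\max}}4^iv_i.$$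

**Claim.** $S\le C_1n^2$.

*Proof.*

**Step 1: count edges at the extremal class.** Let the maximum be attained at $i_0$. If $i_0=0$, then $S=v_0\le n^2$. Let $i_0\ge1$ and $v=v_{i_0}>0$. By maximality
$$v_i\le4^{i_0-i}v\qquad\text{for all }i\le i_{\max}. \tag{5}$$
Every vertex of $V_{i_0}$ has degree at least $2^{i_0}n$, so
$$2^{i_0}n\,v\le\sum_{u\in V_{i_0}}\deg(u)=\sum_{i=0}^{i_{\max}}I(V_{i_0},V_i). \tag{6}$$

**Step 2: classes of lower or equal degree.** For $i\le i_0$ use Lemma 4 with $A=V_{i_0}$, $B=V_i$, $M=2^{i+1}n$:
$$I(V_{i_0},V_i)\le Cn^{5/3}\,2^{i/3}\,v^{2/3}+32n^2\,2^i.$$
The main terms form a geometric series dominated by $i=i_0$, with sum at most $Cn^{5/3}2^{i_0/3}v^{2/3}$. The other terms sum to at most $64n^22^{i_0}$.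

**Step 3: classes of higher degree.** For $i>i_0$ use Lemma 4 with $A=V_i$, $B=V_{i_0}$, $M=2^{i_0+1}n$, and (5):
$$I(V_{i_0},V_i)=I(V_i,V_{i_0})\le Cn^{5/3}\,2^{i_0/3}\,(4^{i_0-i}v)^{2/3}+32n^2\,2^{i_0}.$$
Again the main terms form a geometric series with sum at most $Cn^{5/3}2^{i_0/3}v^{2/3}$. (Without the exchange of roles the main terms would be $Cn^{5/3}2^{i/3}v^{2/3}$, which grow with $i$.) The other terms sum to $32n^22^{i_0}(i_{\max}-i_0)\le32n^22^{i_{\max}}$, since $m\le2^m$.

**Step 4: solve for $v$.** The remaining terms of Steps 2 and 3 total at most $96n^22^{i_{\max}}\le96n\Delta\le Cn^{7/3}$. So (6) becomes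
$$2^{i_0}n\,v\le Cn^{5/3}2^{i_0/3}v^{2/3}+Cn^{7/3}.$$
If the first term on the right is at least the second, then $2^{2i_0/3}v^{1/3}\le Cn^{2/3}$, that is, $4^{i_0}v\le Cn^2$. Otherwise $2^{i_0}v\le Cn^{4/3}$, and since $2^{i_0}\le\Delta/n=69n^{1/3}$ we get $4^{i_0}v\le Cn^{5/3}$. $\square$

*Proof of Theorem 1.* By the Claim,
$$J_k=\sum_{u\in V}\deg(u)\le\sum_i2^{i+1}n\,v_i\le2nS\sum_i2^i4^{-i}\le4nS\le C_2n^3.$$
This holds for every $k$, so (2) gives $\#\{(c,v):d(c,v)=k\}\le12C_2n^3$. Dividing by the number $n(n-1)+2\ge n^2/2$ of cells gives $\mathbb E|L_k(c)|\le Cn$.

For the tail, we first show that $\#\{u:\deg_k(u)\ge\mu n\}\le Cn^2/\mu^2$ for all $\mu>0$ and all $k$. If $\mu\ge2$, pick $i\ge1$ with $2^i\le\mu<2^{i+1}$; then the number is at most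
$$\sum_{l\ge i}v_l\le\sum_{l\ge i}S\,4^{-l}\le\tfrac43S\,4^{-i}\le\tfrac{16}{3}S/\mu^2\le Cn^2/\mu^2.$$
If $\mu<2$, it is at most $n^2\le4n^2/\mu^2$. Now if $|L_k(c)|\ge\lambda n$, then $\deg_{k-i}(u(c))\ge\lambda n/3$ for some $i\in\{0,1,2\}$. Each vertex is $u(c)$ for at most four cells, so this happens for at most $4\cdot3\cdot9\,Cn^2/\lambda^2$ cells, whence $\Pr(|L_k(c)|\ge\lambda n)\le C/\lambda^2$. Finally, for $0<a<2$,
$$\mathbb E\Big(\frac{|L_k(c)|}{n}\Big)^a=\int_0^\infty a\lambda^{a-1}\Pr(|L_k(c)|\ge\lambda n)\,d\lambda\le1+C\int_1^\infty a\lambda^{a-3}\,d\lambda=:C_a<\infty.\qquad\blacksquare$$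

## Every pole sees at least $2\kappa$ vertices

We turn to Theorem 2. Since $L_{n-2-k}(c)=-L_k(c)$ and $\kappa$ does not change under $k\mapsto n-2-k$, assume from now on
$$0\le k\le\frac{n-2}2,\qquad\kappa=k+1.$$

*Proof of the lower bound.* Fix $c$ and $x\in c$, and project $P_c$ centrally from $H_x$ to $n$ points in the plane, no three collinear. For a direction $\theta$ let $T(\theta)$ be the set of the $k+1$ points with largest projection on $\theta$; it is defined for all but finitely many $\theta$. As $\theta$ rotates, $T$ changes only where the points of ranks $k+1$ and $k+2$ have equal projection. Points with equal projection lie on a line perpendicular to $\theta$, so exactly two points tie there, and $T$ exchanges one of them for the other. The line through them has exactly $k$ points strictly beyond it in direction $\theta$.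

This line comes from a great circle $v^\perp$ with $v\in V$; choose the sign of $v$ so that the half-plane beyond the line is $\{y\cdot v<0\}$. Then exactly $k$ points $p\in P_c$ satisfy $p\cdot v<0$, so $d(c,v)=k$. The vertex $v$ determines the line and its beyond side, hence $\theta$. So different changes $\theta\in[0,2\pi)$ give different vertices of $L_k(c)$.

Now $T(\theta+\pi)$ consists of the $k+1$ points with smallest projection on $\theta$. Since $2(k+1)\le n$, it is disjoint from $T(\theta)$. One change replaces one element, so each half turn contains at least $k+1$ changes, and a full turn at least $2(k+1)$. Hence $|L_k(c)|\ge2\kappa$. $\square$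

## What standard sampling gives, and where it loses

For the upper bound we want $J_k\le Cn^2(k+1)$. Theorem 1 gives this only when $k$ is comparable to $n$. We first treat $k=0$, and then look at random sampling.

**Lemma 5.** Let $R$ be a simple arrangement of $r\ge3$ great-circles and let $\deg(C)$ be the number of edges, equivalently corners, of a cell $C$. Then
$$\sum_C\deg(C)^2\le C_3r^2. \tag{7}$$

*Proof.* A cell has at most one edge on each circle, so
$$\sum_C\deg(C)^2=\sum_{\ell\in R}\ \sum_{C\text{ with an edge on }\ell}\deg(C),$$
and it suffices to bound each inner sum by $O(r)$. Project an open hemisphere bounded by $\ell$ to the plane. The other circles become $r-1\ge2$ lines, pairwise non-parallel because no other two circles meet on $\ell$. A cell in this hemisphere with an edge on $\ell$ becomes an unbounded cell, and loses just that one edge. Take a triangle, its sides in general position, containing all vertices of the line arrangement in its interior. An unbounded cell has a vertex in its closure, because it contains no full line, so it has points inside the triangle; being unbounded and connected, it meets the boundary of the triangle. So every unbounded cell is met by one of three lines.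 The zone theorem (Chazelle–Guibas–Lee, BIT 25 (1985); Edelsbrunner–O'Rourke–Seidel, SIAM J. Comput. 15 (1986)) says that the cells of an arrangement of $m$ lines met by a further line have $O(m)$ edges in total. Applied three times, in each of the two hemispheres, it gives the bound $O(r)$; restoring one lost edge per cell at most doubles the count. $\square$

**Lemma 6.** $J_0\le Cn^2$.

*Proof.* We show that $d(u,v)=0$ implies that $u,v$ are corners of a common cell; then $J_0\le\sum_C\deg(C)^2$ and (7) applies. For $u=v$ this is clear. We have $v\ne-u$, since $d(u,-u)=n-2>0$. Let $v\neq\pm u$ and take $z$ in the interior of the geodesic segment $uv$. If a circle contains neither $u$ nor $v$, they are strictly on the same side, and so is $z$. If it contains exactly one of them, $z$ is strictly on the side of the other. At most one circle contains both; move $z$ slightly off it, without changing its side with respect to the other circles. Then $u$ and $v$ are weakly on the side of the moved point for every circle, so both lie in the closed cell of that point, and they are corners of it. $\square$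

Now let $1\le k\le(n-2)/2$ and $\rho=1/(k+1)$, and let $R\subset\mathcal C$ contain each circle independently with probability $\rho$. The standard use of such a sample is this. If $d(u,v)=k$, then with probability at least $\rho^4(1-\rho)^k\ge\rho^4/e$ the at most four circles through $u$ or $v$ are in $R$ and the $k$ separating circles are not; in that case $u,v$ are vertices of $R$ at distance $0$ in $R$. By Lemma 6 for $R$ (for $|R|=2$ there are only $4\le|R|^2$ pairs of vertices), and since $n\rho\ge2$,
$$\frac{\rho^4}{e}J_k\le C\,\mathbb E|R|^2\le C\big(n\rho+(n\rho)^2\big)\le C(n\rho)^2,\qquad\text{so}\qquad J_k\le Cn^2(k+1)^2.$$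
By (2) this gives only $\mathbb E|L_k(c)|=O((k+1)^2)$, the known bound. The loss is the factor $\rho^4$, the price for having the circles through $u$ and $v$ in the sample.

So do not pay it: ask instead that $u,v$ lie in the *same open cell* of $R$. This has constant probability. But now $u,v$ are not vertices of $R$, and their number is not controlled by the size of $R$. To count them, cut the cells of $R$ into pieces met by about $1/\rho=k+1$ circles of $\mathcal C$, and use Theorem 1 inside the pieces. Heuristically there are about $(n\rho)^2$ pieces, each with at most $C(k+1)^3$ pairs, and $(n\rho)^2(k+1)^3=n^2(k+1)$. The rest of the notes makes this rigorous. Two points need care: $u$ and $v$ may lie in different triangles of a triangulated cell, so a piece will be spanned by two triangles; and to control how many circles meet a piece, the triangulation must depend on $R$ only locally.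

## Same-cell pairs in a random sample

We prove
$$J_k\le Cn^2(k+1)\qquad\text{for }1\le k\le\tfrac{n-2}2. \tag{8}$$
If $n<20(k+1)$, Theorem 1 gives $J_k\le C_2n^3\le20C_2n^2(k+1)$. So assume $n\ge20(k+1)$. Let $\rho=1/(k+1)\le\frac12$, let $R$ be as above, write $\mathbb E_\rho,\Pr_\rho$ for this sampling, and put $\lambda=n\rho\ge20$.

Let $d(u,v)=k$. The points $u,v$ lie in one common open cell of $R$ exactly when $R$ avoids the $k$ separating circles and the at most four circles through $u$ or $v$. Since $(1-\rho)^k=(1+1/k)^{-k}\ge1/e$ and $1-\rho\ge\frac12$, this has probability at least $(1-\rho)^{k+4}\ge\frac1{16e}$. Moreover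
$$\Pr(|R|\le2)\le(1-\rho)^{n-2}\Big(1+\lambda+\frac{\lambda^2}2\Big)\le e^{1-\lambda}\Big(1+\lambda+\frac{\lambda^2}2\Big)<\frac1{32e},$$
using $2\rho\le1$; the function of $\lambda$ is decreasing and at $\lambda=20$ equals $221e^{-19}<10^{-5}$. So with probability at least $\frac1{32e}$ both $|R|\ge3$ and $u,v$ lie in a common open cell. Summing over pairs,
$$\frac{J_k}{32e}\le\mathbb E_\rho\Big[\mathbf 1_{|R|\ge3}\,\#\{(u,v):d(u,v)=k,\ u,v\text{ in the same open cell of }R\}\Big]. \tag{9}$$

## Fans with a locally defined apex

We triangulate each cell of $R$ as a fan from one point. The apex is chosen so that one can recognize it by looking at the cell only near the apex.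

In an open hemisphere, "convex" and "$\mathrm{conv}$" refer to geodesic segments; under central projection they become the planar notions.

Fix $w\in\mathbb S^2$ on no circle of $\mathcal C$ and on no great circle through two non-antipodal vertices of $\mathcal C$. (This $w$ has nothing to do with the one in Lemma 3.) In particular $\pm w\notin V$. Let $\theta$ be the longitude about the axis $w$, defined modulo $2\pi$ off $\pm w$ and increasing to the east. For $b\in V$ let
$$M_b^+=\{y\in\mathbb S^2:\det(w,b,y)\ge0\},$$
the closed hemisphere bounded by the great circle through $b,\pm w$ and lying to the east of $b$. Up to a positive factor, $\det(w,b,y)$ is $\sin(\theta(y)-\theta(b))$, so on $M_b^+\setminus\{\pm w\}$ longitude has a continuous branch with values in $[\theta(b),\theta(b)+\pi]$.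

**Definition (apex).** Let $R\subset\mathcal C$ with $|R|\ge3$ and let $C$ be a cell of $R$, with closure $\bar C$. If $w\in C$ or $-w\in C$ (not both, since $\bar C$ lies in an open hemisphere), let $b_C$ be that point. Otherwise let $b_C$ be the point of $\bar C$ of minimal longitude, for a continuous branch of $\theta$ on $\bar C$.

In the second case $\pm w\notin\bar C$, since $\pm w$ lie on no circle; and $\bar C$ is simply connected, so a branch exists, unique up to a constant. The minimum is at a corner. Indeed $\theta$ is an open map off $\pm w$, so the minimum is not in $C$. Along a great circle $\gamma$ with unit-speed parametrization, $d\theta/d\tau$ is a positive multiple of $\det(w,\gamma,\gamma')=w\cdot(\gamma\times\gamma')$, and $\gamma\times\gamma'$ is the constant normal of the circle; for circles of $\mathcal C$ this is a nonzero constant, so $\theta$ is strictly monotone along edges. The minimizing corner is unique: two such corners would lie with $w$ on one great circle, and they are not antipodal because $\bar C$ lies in an open hemisphere, contrary to the choice of $w$.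

**Example.** Take $R$ to be the three coordinate planes, considered as part of some $\mathcal C$, with $w$ close to $e_3$ but generic. The cell of positive octant directions may contain $w$, in which case $b_C=w$ and the fan has three triangles. The cell of directions $(+,-,+)$ does not contain $\pm w$ if $w$ is in the positive octant; then the apex is its westernmost corner, and the fan is a single triangle, the cell itself.

**Lemma 7 (the apex is local).** Let $b$ be a corner of $C$. If $\bar C$ lies in $M_b^+$ near $b$, then $\pm w\notin C$ and $b_C=b$. Conversely, if $b_C=b\in V$, then $\bar C$ lies in $M_b^+$ near $b$. This condition depends only on which of the four sectors at $b$, formed by the two circles through $b$, is filled by $C$ near $b$.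

*Proof.* Suppose $\bar C\subset M_b^+$ near $b$, but some $y\in\bar C$ is outside $M_b^+$. The geodesic from $b$ to $y$ lies in $\bar C$ by convexity. It starts on the boundary circle of $M_b^+$ and ends strictly outside, so all its points after $b$ are strictly outside, a contradiction near $b$. So $\bar C\subset M_b^+$. The open set $C$ lies in the interior of $M_b^+$, while $\pm w$ are on its boundary; thus $\pm w\notin C$. The branch of longitude on $M_b^+\setminus\{\pm w\}$ restricts to $\bar C$ and is at least $\theta(b)$ there. So $b$ minimizes longitude and $b_C=b$.

Conversely, if $b_C=b\in V$ minimizes a branch, then by continuity points of $\bar C$ near $b$ have longitude in $[\theta(b),\theta(b)+\varepsilon]$ with $\varepsilon$ small, so they lie in $M_b^+$. The last sentence holds because near $b$ the cell $C$ coincides with one of the four sectors. $\square$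

The triangles $\mathrm{conv}(b_C\cup e)$, over the edges $e\not\ni b_C$ of $C$, cover $\bar C$: in projection this is the fan of a convex polygon from a corner or from an interior point. These triangles are nondegenerate: $b_C$ is not on the circle of $e$, since $\bar C$ meets that circle only in $e$.

**Definition (triples).** For $|R|\ge3$ let $\mathcal T(R)$ be the set of triples $(b_C,e,e')$ over cells $C$ of $R$ and edges $e,e'\not\ni b_C$ of $C$, where $e=e'$ is allowed. For $|R|\le2$ let $\mathcal T(R)=\emptyset$. By (7),
$$|\mathcal T(R)|\le\sum_C\deg(C)^2\le C_3|R|^2. \tag{10}$$

For a triple $\sigma=(b,e,e')$ occurring in some $\mathcal T(R_0)$, $R_0\subset\mathcal C$, let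

* $D(\sigma)$ be the set of circles of $\mathcal C$ through $b$ (if $b\in V$), carrying $e$ or $e'$, or passing through an endpoint of $e$ or $e'$;
* $U(\sigma)$ be the interior of $\mathrm{conv}(b\cup e\cup e')$, which is nonempty;
* $K(\sigma)$ be the set of circles of $\mathcal C$ meeting $U(\sigma)$.

The edge $e$ contributes three circles to $D(\sigma)$: its own, and one further circle at each endpoint. The latter two are distinct because the endpoints are not antipodal. Hence $3\le|D(\sigma)|\le2+3+3=8$.

**Lemma 8 (when a triple occurs).** Let $\sigma=(b,e,e')$ occur in some $\mathcal T(R_0)$. Then $D(\sigma)\cap K(\sigma)=\emptyset$, and for every $R\subset\mathcal C$,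
$$\sigma\in\mathcal T(R)\iff D(\sigma)\subset R\ \text{ and }\ K(\sigma)\cap R=\emptyset.$$

*Proof.* Write $D,U,K$ for $D(\sigma),U(\sigma),K(\sigma)$.

**Step 1: necessity.** Let $\sigma\in\mathcal T(R)$, arising from a cell $C$ of $R$. If $b\in V$, then $b$ is a corner of $C$; the endpoints of $e,e'$ are corners too. Both circles of $\mathcal C$ through a vertex of $R$ belong to $R$, so $D\subset R$. Since $U$ is open and contained in $\bar C$, it lies in $C$, which no circle of $R$ meets. So $K\cap R=\emptyset$. Applied to $R=R_0$, this also gives $D\cap K=\emptyset$.

**Step 2: sufficiency, the edges.** Let $D\subset R$ and $K\cap R=\emptyset$. Then $|R|\ge|D|\ge3$. The set $U$ is convex, hence connected, and meets no circle of $R$, so it lies in one cell $C$ of $R$, and $\mathrm{conv}(b\cup e\cup e')=\bar U\subset\bar C$. The arc $e$ lies in $\bar C$ and on a circle of $R$, so it is contained in the edge of $C$ on that circle. Its endpoints are vertices of $R$ lying in $\bar C$, hence corners of $C$, and an edge has corners only at its ends. So $e$ is an edge of $C$, and likewise $e'$.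

**Step 3: sufficiency, the apex.** If $b=\pm w$, then $b\in\bar C$ lies on no circle, so $b\in C$ and $b_C=b$. If $b\in V$, both circles through $b$ are in $D\subset R$, so $b$ is a vertex of $R$ in $\bar C$, that is, a corner of $C$. Let $C_0$ be the cell of $R_0$ from which $\sigma$ arose. Near $b$, each of $C$ and $C_0$ fills one of the four sectors cut out by the same two circles, and both contain $U$, which has points arbitrarily close to $b$. So they fill the same sector. By the converse part of Lemma 7, this sector satisfies the condition there; by the direct part, applied to $C$, we get $b_C=b$. Since $e,e'\not\ni b$, we have $\sigma\in\mathcal T(R)$. $\square$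

## Cubes of local complexity

This step bounds the expected sum of $|K(\sigma)|^3$ over triples. By Lemma 8,
$$\Pr_\rho(\sigma\in\mathcal T(R))=\rho^{|D|}(1-\rho)^{|K|}.$$
A triple with $|K|$ much larger than $1/\rho$ is unlikely. To exploit this, compare with sampling probability $\rho/2$. Since $(1-\rho/2)^2\ge1-\rho$, we have $\frac{1-\rho}{1-\rho/2}\le1-\frac\rho2\le e^{-\rho/2}$, so
$$\frac{\Pr_\rho(\sigma\in\mathcal T(R))}{\Pr_{\rho/2}(\sigma\in\mathcal T(R))}\le2^{8}e^{-\rho|K|/2}.$$
Also $|K|^3e^{-\rho|K|/2}\le C\rho^{-3}$, because $y^3e^{-y/2}$ is bounded for $y\ge0$. Summing over all $\sigma$ that can occur, and using (10),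
$$\mathbb E_\rho\sum_{\sigma\in\mathcal T(R)}|K(\sigma)|^3\le C\rho^{-3}\,\mathbb E_{\rho/2}|\mathcal T(R)|\le C\rho^{-3}\,\mathbb E_{\rho/2}|R|^2\le C\rho^{-3}(n\rho)^2. \tag{11}$$
The last inequality uses $\mathbb E_{\rho/2}|R|^2\le\frac{n\rho}2+\big(\frac{n\rho}2\big)^2\le(n\rho)^2$.

## Theorem 1 inside each piece: proof of Theorem 2

It remains to show that the pairs counted in (9) are pairs of vertices, at distance $k$, of the arrangements $K(\sigma)$.

Let $|R|\ge3$, let $u,v\in V$ lie in the same open cell $C$ of $R$ with $d(u,v)=k$, and let $b=b_C$. Choose edges $e,e'\not\ni b$ of $C$ with $u\in\tau=\mathrm{conv}(b\cup e)$ and $v\in\tau'=\mathrm{conv}(b\cup e')$, and assign the pair to $\sigma=(b,e,e')\in\mathcal T(R)$. Write $U=U(\sigma)$.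

**Step 1: every circle through $u$ or $v$ is in $K(\sigma)$.** The point $u\in C$ is not on $e$, which lies on a circle of $R$. Also $u\neq b$: if $b\in V$ then $b\notin C$, and otherwise $b=\pm w\notin V$. So $u$ is in the interior of $\tau$, or in the relative interior of a side $[b,f]$ with $f$ an endpoint of $e$. In the first case $u\in U$, so every circle through $u$ meets $U$. In the second case suppose a circle $g\in\mathcal C$ through $u$ misses $U$. Then $\bar U$ lies weakly on one side of $g$. The segment $[b,f]\subset\bar U$ touches $g$ at its relative interior point $u$, so it lies on $g$, and $f\in g$. But $f$ already lies on two circles of $R$, and $g\notin R$ because $g$ contains the point $u$ of the open cell $C$. Three circles through $f$ contradict simplicity. The same argument works for $v$ with $\tau'$.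

**Step 2: every circle separating $u$ and $v$ is in $K(\sigma)$.** Both points lie in $\bar U$. Points of $U$ close to $u$ and points of $U$ close to $v$ lie on different sides of such a circle, and $U$ is connected, so the circle meets $U$.

**Step 3: count.** By Steps 1 and 2, $u$ and $v$ are vertices of the simple arrangement $K(\sigma)$, and their distance there is still $k$. Moreover $|K(\sigma)|\ge k+2\ge3$, since $K(\sigma)$ contains the $k$ separating circles and the two circles through $u$. So Theorem 1 applies to $K(\sigma)$: at most $C|K(\sigma)|^3$ pairs are assigned to $\sigma$. Inserting this in (9) and using (11),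
$$\frac{J_k}{32e}\le C\,\mathbb E_\rho\sum_{\sigma\in\mathcal T(R)}|K(\sigma)|^3\le C\rho^{-3}(n\rho)^2=Cn^2(k+1),$$
which proves (8).

**Step 4: back to cells.** Let $0\le k\le(n-2)/2$. By (8), Lemma 6, and $J_j=0$ for $j<0$, each of $J_k,J_{k-1},J_{k-2}$ is at most $Cn^2(k+1)$. By (2), $\#\{(c,v):d(c,v)=k\}\le Cn^2(k+1)$. Dividing by the number $n(n-1)+2\ge n^2/2$ of cells gives $\mathbb E|L_k(c)|\le C(k+1)=C\kappa$. Together with $|L_k(c)|\ge2\kappa$ for every cell, this proves Theorem 2. For the middle level $\kappa=\lfloor n/2\rfloor$, so its expected size is $\Theta(n)$. $\blacksquare$
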